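\title{Fixed step sizes cannot accelerate gradient descent under relative inexactness}

\begin{abstract}
We consider gradient descent on smooth convex functions when each gradient is known only up to a relative error $\epsilon\in(0,1)$ and the $N$ step sizes are chosen in advance. Constant steps make the smallest squared gradient norm decay like $1/N$, and it has been conjectured that optimized step sizes do better. We prove that they do not: for every $\epsilon\in(0,1)$ and every sequence of real step sizes, the worst case is at least $c_\epsilon/N$, with $c_\epsilon>0$ depending only on $\epsilon$. The same holds for function values under a bound on the initial distance. In the proof, an adversary uses the error of a long step to excite curved directions, and uses the large gradients so created to cancel the progress of that step, through a cascade of finitely many curvature scales.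
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f:\mathbb{R}^d\to\mathbb{R}$ be convex and \emph{$L$-smooth}, that is, differentiable with $\|\nabla f(z)-\nabla f(z')\|\le L\|z-z'\|$ for all $z,z'$, and let $z^*$ be a minimizer of $f$. Fix $\epsilon\in(0,1)$. \emph{Inexact gradient descent} (IGD) with step sizes $s_0,\dots,s_{N-1}\in\mathbb{R}$ starts at $z_0$ and produces
\begin{equation}\label{eq:igd}
z_{i+1}=z_i-\frac{s_i}{L}\,g_i,\qquad \|g_i-\nabla f(z_i)\|\le\epsilon\,\|\nabla f(z_i)\|,\qquad 0\le i\le N-1 .
\end{equation}
The vectors $g_i$ are arbitrary subject to the inequality in \eqref{eq:igd}; such vectors are called \emph{admissible}, and we think of them as chosen by an adversary. The error is relative: $g_i$ makes an angle at most $\arcsin\epsilon$ with the true gradient, and the adversary's budget is large exactly when the gradient is large. The step sizes are fixed before the function is seen. For $s=(s_0,\dots,s_{N-1})$ and $L,R>0$, let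
\[
\mathcal{W}_\epsilon(s;L,R)=\sup\ \min_{1\le k\le N}\|\nabla f(z_k)\|^2 ,
\]
where the supremum is over all dimensions $d$, all convex $L$-smooth $f$ on $\mathbb{R}^d$ with a minimizer $z^*$, all $z_0$ with $f(z_0)-f(z^*)\le R$, and all admissible $g_i$.

Short steps give the rate $1/N$. For $L=1$ and $h>0$, smoothness and \eqref{eq:igd} give
\begin{equation}\label{eq:descent}
f(z-hg)\le f(z)-h\langle\nabla f(z),g\rangle+\tfrac{h^2}{2}\|g\|^2\le f(z)-\Big(h(1-\epsilon)-\tfrac{h^2}{2}(1+\epsilon)^2\Big)\|\nabla f(z)\|^2 ,
\end{equation}
so for small $h$ the squared gradient norms have a sum bounded by a multiple of $R$. A sharper statement is \cite[Theorem 2.3]{Vernimmen}: for the constant step size $s_i=h$ with $0<h\le\frac{3}{2(1+\epsilon)}$,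
\begin{equation}\label{eq:upper}
\frac1L\min_{1\le k\le N}\|\nabla f(z_k)\|^2\le\frac{f(z_0)-f(z^*)}{\frac12+Nh(1-\epsilon)} .
\end{equation}

There is a reason to expect more from varying steps. Take exact gradients, $L=1$, and a convex quadratic $f$. In coordinates that diagonalize the Hessian and are centered at $z^*$, the coordinate with eigenvalue $\lambda\in[0,1]$ is multiplied by $p(\lambda)=\prod_i(1-s_i\lambda)$ after $N$ steps, so $\|\nabla f(z_N)\|^2\le 2R\max_{[0,1]}\lambda p(\lambda)^2$. Choose the steps $1/\sin^2\frac{j\pi}{2N+1}$, $1\le j\le N$. The quotient $\sin((2N+1)\theta)/\sin\theta$ is a polynomial of degree $N$ in $\lambda=\sin^2\theta$ with value $2N+1$ at $0$ and roots $\sin^2\frac{j\pi}{2N+1}$, hence it equals $(2N+1)p(\lambda)$. Therefore $\lambda p(\lambda)^2\le(2N+1)^{-2}$ and $\|\nabla f(z_N)\|^2\le 2R/(2N+1)^2$. The gain comes from long steps, the longest of order $N^2$; they overshoot in curved directions, and the short steps repair the damage. An error of, say, ten percent looks like a perturbation that should cost part of such a gain and not all of it.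

Kamri, Hendrickx and Glineur \cite{Kamri} conjecture that ``inexact gradient descent with optimized step sizes can achieve a faster convergence rate than $\mathcal{O}(1/N)$ for minimizing the squared gradient norm'', supported by numerically fitted worst-case rates $\mathcal{O}(1/N^{1.116})$, $\mathcal{O}(1/N^{1.076})$ and $\mathcal{O}(1/N^{1.018})$ for $\epsilon=0.1$, $0.3$ and $0.5$. We address the qualitative statement in the following precise form.

\medskip
\noindent\textbf{Question.} \emph{For each $\epsilon\in\{0.1,0.3,0.5\}$, do there exist constants $\gamma>1$ and $C>0$, depending only on $\epsilon$, and for every $N\ge1$ step sizes $s_0,\dots,s_{N-1}$ depending only on $N$ and $\epsilon$, such that $\mathcal{W}_\epsilon(s;L,R)\le CLR/N^\gamma$ for all $L,R>0$?}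
\medskip

The answer is no, for every level of inexactness.

\begin{theorem}\label{thm:grad}
For every $\epsilon\in(0,1)$ there is a constant $M_\epsilon<\infty$, depending only on $\epsilon$ and given explicitly in \eqref{eq:const1}--\eqref{eq:const2}, with the following property. For every $N\ge1$, all real step sizes $s_0,\dots,s_{N-1}$ and all $L,R>0$, there are a dimension $d$, a convex $L$-smooth $f:\mathbb{R}^d\to\mathbb{R}$ with a minimizer $z^*$, a point $z_0$ with $f(z_0)-f(z^*)\le R$, and admissible vectors $g_i$, such that IGD satisfies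
\[
\min_{0\le k\le N}\|\nabla f(z_k)\|^2\ \ge\ \frac{LR}{(M_\epsilon+\frac12)\,N}.
\]
\end{theorem}

The steps may be negative, and since the bound holds for each sequence separately, they may also depend on $L$ and $R$.

\begin{corollary}\label{cor:theta}
For every $\epsilon\in(0,1)$, $N\ge1$ and $L,R>0$,
\[
\frac{LR}{(M_\epsilon+\frac12)N}\ \le\ \inf_{s\in\mathbb{R}^N}\mathcal{W}_\epsilon(s;L,R)\ \le\ \frac{LR}{\frac12+\frac{3(1-\epsilon)}{2(1+\epsilon)}N}.
\]
The Question has a negative answer for each of the three values of $\epsilon$, and for every $\epsilon\in(0,1)$.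
\end{corollary}

\begin{proof}
The lower bound is Theorem~\ref{thm:grad}, because a minimum over $1\le k\le N$ is at least the minimum over $0\le k\le N$. The upper bound is \eqref{eq:upper} with $h=\frac{3}{2(1+\epsilon)}$. A bound $CLR/N^\gamma$ valid for all $N$ would give $N^{\gamma-1}\le C(M_\epsilon+\frac12)$ for all $N$, which is impossible when $\gamma>1$.
\end{proof}

Thus the optimal worst case is of exact order $LR/N$, constant steps are optimal up to a factor depending on $\epsilon$, and exponents larger than $1$ fitted at finite $N$ cannot persist as $N\to\infty$. The constant $M_\epsilon$ is very large (it exceeds $e^{12/\epsilon^2}$), so the theorem determines the exponent and leaves much room in the constant. The same construction treats function values under a distance condition.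

\begin{theorem}\label{thm:value}
Let $\epsilon\in(0,1)$. For every $N\ge1$, all real step sizes $s_0,\dots,s_{N-1}$ and all $L,D>0$, there are a dimension $d$, a convex $L$-smooth $f:\mathbb{R}^d\to\mathbb{R}$, a point $z_0$, a minimizer $z^*$ of $f$ with $\|z_0-z^*\|=D$, and admissible vectors $g_i$, such that IGD satisfies
\[
\min_{0\le k\le N}f(z_k)-f(z^*)\ \ge\ \frac{LD^2}{2(2M_\epsilon N+1)} .
\]
\end{theorem}

Section~\ref{sec:model} reduces both theorems to a statement about one explicit model function: its iterates can be made to advance by at most $M_\epsilon$ per step on average. Section~\ref{sec:two} shows the mechanism for $N=2$. Section~\ref{sec:episodes} cuts an arbitrary step sequence into episodes, and Sections~\ref{sec:costate} and~\ref{sec:cascade} treat the hard episode, a long step followed by many short ones.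

\section{A model function and its truncation}\label{sec:model}

We want all gradients along the trajectory to be large while the initial gap is small. The simplest way to keep gradients large is a linear term. For $m\ge0$ and $H=\operatorname{diag}(\mu_1,\dots,\mu_m)$ with $\mu_r\in(0,\frac12]$, let
\[
F(x,y)=-x+\tfrac12\,y^\top Hy,\qquad (x,y)\in\mathbb{R}\times\mathbb{R}^m,\qquad \nabla F(x,y)=(-1,Hy).
\]
Then $\|\nabla F\|\ge1$ everywhere. With $L=1$ and $g=\nabla F+\xi$, $\xi=(\eta,\zeta)$, a step of size $s$ reads
\begin{equation}\label{eq:step}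
x^+=x+s-s\eta,\qquad y^+=y-s(Hy+\zeta),\qquad \|\xi\|\le\epsilon\sqrt{1+\|Hy\|^2}.
\end{equation}
A \emph{run} is a sequence of points obtained by \eqref{eq:step} from the origin. The method makes progress by moving along the flat direction $x$; the curved directions $y$ are the adversary's tool.

The function $F$ has no minimizer, so it must be cut off beyond the region visited by the run, and the depth of the cut becomes the initial gap. The function $\max(F,c)$ is convex but not smooth. The remedy is to truncate before smoothing. Recall that for a convex $G:\mathbb{R}^d\to\mathbb{R}$ the \emph{Moreau envelope} is $z\mapsto\min_w\{G(w)+\frac12\|z-w\|^2\}$. The minimizer is unique and is denoted $\operatorname{prox}_G(z)$; the envelope is convex and $1$-smooth, with gradient $z-\operatorname{prox}_G(z)$ (see, e.g., \cite[Proposition 12.30]{BC}). We write $F$ as an envelope, truncate the function underneath, and take the envelope again. The region in which nothing changes is described by the \emph{progress}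
\[
\phi(x,y)=x-\tfrac14\,y^\top Hy .
\]
A point with large $x$ has small progress if it carries enough quadratic energy.

\begin{lemma}[Truncation]\label{lem:trunc}
Let $B,c\in\mathbb{R}$ with $c\le-B-\frac12$. There is a convex $1$-smooth $f$ on $\mathbb{R}\times\mathbb{R}^m$ whose minimum equals $c$ and is attained at $(\frac12-c,0)$, and such that $f(z)=F(z)$ and $\nabla f(z)=\nabla F(z)$ at every $z$ with $\phi(z)\le B$.
\end{lemma}

\begin{proof}
Let $\hat F(x,y)=-x+\frac12+\frac12\sum_r\frac{\mu_r}{1-\mu_r}y_r^2$. The envelope of $\hat F$ is computed one coordinate at a time. The function $u\mapsto-u+\frac12+\frac12(x-u)^2$ is minimal at $u=x+1$ with value $-x$. The function $v\mapsto\frac12\frac{\mu}{1-\mu}v^2+\frac12(y_r-v)^2$ is minimal at $v=(1-\mu)y_r$ with value $\frac12\mu(1-\mu)y_r^2+\frac12\mu^2y_r^2=\frac12\mu y_r^2$. So $F$ is the envelope of $\hat F$, with minimizer $w=z-\nabla F(z)$.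

Let $G=\max(\hat F,c)$, a finite convex function, and let $f$ be its envelope. Then $f$ is convex and $1$-smooth, and $f\ge F$ because $G\ge\hat F$. Let $z=(x,y)$ satisfy $\phi(z)\le B$ and put $w=z-\nabla F(z)$. Since $\mu_r^2\le\frac12\mu_r$, we have $\|Hy\|^2\le\frac12y^\top Hy$, and so
\[
\hat F(w)=F(z)-\tfrac12\|\nabla F(z)\|^2=-x+\tfrac12y^\top Hy-\tfrac12-\tfrac12\|Hy\|^2\ge-\phi(z)-\tfrac12\ge c .
\]
Hence $G(w)=\hat F(w)$ and $f(z)\le G(w)+\frac12\|z-w\|^2=F(z)$. It follows that $f(z)=F(z)$, that $w=\operatorname{prox}_G(z)$, and that $\nabla f(z)=z-w=\nabla F(z)$. Finally $f\ge c$ because $G\ge c$, and at $z^*=(\frac12-c,0)$ we have $\hat F(z^*)=c$, so $f(z^*)\le G(z^*)=c$.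
\end{proof}

The restriction $\mu_r\le\frac12$ is what leaves the term $\frac14y^\top Hy$ after $\frac12\|Hy\|^2$ is subtracted; as $\mu_r\to1$ the energy of coordinate $r$ would cancel and give no protection.

\begin{proposition}[From runs to lower bounds]\label{prop:transfer}
Let $B\ge0$, and suppose that for the step sizes $s_0,\dots,s_{N-1}$ some model $F$ has a run $z_0=0,z_1,\dots,z_N$ with $\phi(z_k)\le B$ for all $k$. Then for all $L,R,D>0$, IGD with these step sizes has
\begin{enumerate}
\item[(a)] an instance with $f(z_0)-f(z^*)=R$ and $\min_{0\le k\le N}\|\nabla f(z_k)\|^2\ge LR/(B+\frac12)$;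
\item[(b)] an instance with $\|z_0-z^*\|=D$ and $\min_{0\le k\le N}f(z_k)-f(z^*)\ge LD^2/(2(2B+1))$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $f$ be given by Lemma~\ref{lem:trunc}. Its gradients at the $z_k$ are those of $F$, so the vectors $g_i$ of the run are admissible for $f$ and produce the same iterates with $L=1$. For $a>0$ put $\tilde f(z)=La^2f(z/a)$, $\tilde g_i=La\,g_i$, $\tilde z_k=az_k$. Then $\nabla\tilde f(z)=La\nabla f(z/a)$, so $\tilde f$ is convex and $L$-smooth, the $\tilde g_i$ are admissible, and $\tilde z_{i+1}=\tilde z_i-\frac{s_i}{L}\tilde g_i$. Distances are multiplied by $a$, function values by $La^2$, and gradient norms by $La$.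

(a) Take $c=-B-\frac12$. Then $f(z_0)-c=F(0)-c=B+\frac12$ and $\|\nabla f(z_k)\|\ge1$. With $La^2(B+\frac12)=R$ the gap becomes $R$, and the squared gradient norms are at least $L^2a^2=LR/(B+\frac12)$.

(b) Take $c=-2B-\frac12$, which is at most $-B-\frac12$. The minimizer $(\frac12-c,0)$ is at distance $2B+1$ from $z_0$, and $f(z_k)-c=F(z_k)+2B+\frac12\ge-\phi(z_k)+2B+\frac12\ge B+\frac12$. With $a=D/(2B+1)$ the distance becomes $D$, and the gaps are at least $La^2(B+\frac12)=LD^2/(2(2B+1))$.
\end{proof}

\begin{example}[No curved direction]\label{ex:linear}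
Let $m=0$ and $s_i\ge0$, and take $\eta=\epsilon$ at every step. Then $x_k\le x_N=(1-\epsilon)\sum_is_i$, so $\mathcal{W}_\epsilon(s;L,R)\ge LR/(\frac12+(1-\epsilon)\sum_is_i)$. For constant steps this shows that \eqref{eq:upper} cannot be improved. For general nonnegative steps it shows that a rate faster than $1/N$ requires $\sum_is_i$ to grow faster than $N$, hence unboundedly long steps. But this adversary removes only the fraction $\epsilon$ of a long step.
\end{example}

What we need is an adversary that removes all of a long step.

\begin{proposition}\label{prop:run}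
Let $\epsilon\in(0,1)$ and let $M_\epsilon$ be as in \eqref{eq:const2}. For every $N\ge1$ and all real $s_0,\dots,s_{N-1}$, some model $F$ has a run with these step sizes and with $\phi(z_k)\le M_\epsilon N$ for $0\le k\le N$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:grad} and~\ref{thm:value}, given Proposition~\ref{prop:run}]
Apply Proposition~\ref{prop:transfer} with $B=M_\epsilon N$. Part (b) is Theorem~\ref{thm:value}. Part (a) gives Theorem~\ref{thm:grad}, because $M_\epsilon N+\frac12\le(M_\epsilon+\frac12)N$.
\end{proof}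

\section{Undoing one long step}\label{sec:two}

Let $N=2$, $s_0=s\ge8/\epsilon^2$ and $s_1=t$ with $|t|\ge4/\epsilon^2$. Take one curved coordinate with $\mu=\frac12$.

At the first step the budget is $\epsilon$, and the adversary spends it sideways: $\eta_0=0$, $\zeta_0=-\epsilon$. Then $z_1=(s,\epsilon s)$, and $\phi(z_1)=s-\frac18\epsilon^2s^2\le0$: the step has moved far along $x$, but the quadratic energy created by the error outweighs the gain. At the second step the gradient is $(-1,\frac12\epsilon s)$, so the budget is at least $\frac12\epsilon^2s$. The adversary spends it along $x$: $\zeta_1=0$ and $\eta_1=1+s/t$, so that $x_2=s+t-t\eta_1=0$. This is admissible, since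
\[
|\eta_1|\le1+\frac{s}{|t|}\le\frac{\epsilon^2s}{8}+\frac{\epsilon^2s}{4}\le\frac{\epsilon^2s}{2}.
\]
So $\phi(z_k)\le0$ for $k=0,1,2$, and Proposition~\ref{prop:transfer}(a) with $B=0$ gives squared gradient norms at least $2LR$ at all three points. That is the largest value possible at the starting point, because \eqref{eq:descent} with $\epsilon=0$ and $h=1$ gives $\|\nabla f(z_0)\|^2\le2(f(z_0)-f(z^*))$ for $L=1$. The two steps have achieved nothing.

The point to retain is that there is no upper bound on $s$. The progress to be canceled and the budget available to cancel it are both proportional to $s$, so a step $t$ of size depending only on $\epsilon$ suffices.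

The difficulty appears when the long step is followed by short ones, say $n$ steps of size $1$. Continue the same strategy with any $\mu\in(0,\frac12]$ and with $\zeta=0$ after the first step. Then $y_{1+j}=(1-\mu)^j\epsilon s$ and each $|\eta|$ is at most $\epsilon+\epsilon\mu y$, so
\[
x_{1+n}\ge s+(1-\epsilon)n-\epsilon^2s\sum_{j\ge0}\mu(1-\mu)^j=(1-\epsilon^2)s+(1-\epsilon)n .
\]
The short steps damp the curved coordinate before it has done its work, whatever its curvature, and only a fraction $\epsilon^2$ of $s$ is recovered. The adversary has to reinvest: part of the error must keep some curved direction excited for later use.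

\section{Episodes}\label{sec:episodes}

The following constants depend only on $\epsilon$:
\begin{equation}\label{eq:const1}
\rho=\frac4{\epsilon^2},\quad Q=3(1+\rho),\quad K=\Big\lceil\frac{\ln(\epsilon^{-2})}{\ln(1+\epsilon^2/16)}\Big\rceil,\quad T=Q^K,\quad A=\frac{32\,T}{\epsilon^2},
\end{equation}
\begin{equation}\label{eq:const2}
C_0=\max\big\{2A^2,\ 2K(1+\rho)\,Q^Ke^{Q}(1+e^{Q})^K\big\},\qquad M_\epsilon=A+C_0 .
\end{equation}
Since $\epsilon<1$, we have $K\ge1$ and $1\le T\le A$. The adversary will use up to $K$ curvature scales with ratio $Q$; the number $T$ is the total length of short steps that this cascade needs; a step is \emph{big} if $|s_i|>A$ and \emph{ordinary} otherwise. Ordinary steps are allowed to make their progress, at most $A$ each. The goal is to cancel every positive big step. What can be done depends on the \emph{tail} of the big step, the ordinary steps between it and the next big step.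

We shall use, for real $u_1,\dots,u_r$,
\begin{equation}\label{eq:prod}
\prod_{l}|1-u_l|\le\exp\Big(\sum_l|u_l|\Big),\qquad\text{and}\qquad\prod_l|1-u_l|\ge\tfrac12\quad\text{if }\sum_l|u_l|\le\tfrac12 .
\end{equation}
The first bound follows from $|1-u|\le1+|u|\le e^{|u|}$. The second follows from $|1-u|\ge1-|u|$ and $\prod_l(1-a_l)\ge1-\sum_la_l$ for $a_l\in[0,1]$, which is an induction on the number of factors.

In the two lemmas below, a run has step sizes $s,t_1,\dots,t_n$ with $n\ge0$, and $\bar z_j=(\bar x_j,\bar y_j)$, $0\le j\le n$, is the point reached after the steps $s,t_1,\dots,t_j$. If the tail is short, a coordinate of low curvature does not notice it, and Section~\ref{sec:two} applies.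

\begin{lemma}[Short tail]\label{lem:short}
Let $s>A$ and $\sum_{j=1}^n|t_j|\le T$. There is a model with $m=1$ and a run with $\phi(\bar z_j)\le T$ for $0\le j\le n$. Moreover, for any $s'$ with $|s'|>A$, the run can be extended by a step of size $s'$ to a point with $x=0$.
\end{lemma}

\begin{proof}
Take $\mu=\frac1{2T}\le\frac12$. At the first step let $\eta=0$, $\zeta=-\epsilon$, so $\bar z_0=(s,\epsilon s)$; along the tail let $\xi=0$. Then $|\bar x_j|\le s+T$ and $\bar y_j=\epsilon s\prod_{l\le j}(1-\mu t_l)$. Since $\sum_l\mu|t_l|\le\frac12$, \eqref{eq:prod} gives $|\bar y_j|\ge\frac12\epsilon s$. As $s>A=32T/\epsilon^2$,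
\[
\tfrac14\mu\bar y_j^2\ge\frac{\epsilon^2s^2}{32T}\ge s,\qquad\text{so}\qquad\phi(\bar z_j)\le s+T-s=T .
\]
For the extra step take $\zeta=0$ and $\eta=1+\bar x_n/s'$; the new $x$ is $\bar x_n+s'-s'\eta=0$. Using $T\le A<s$ and $1/A=\epsilon^2/(32T)$,
\[
|\eta|\le1+\frac{s+T}{A}\le2+\frac sA\le\frac{3s}{A}\le\frac{\epsilon^2s}{4T}\le\epsilon\mu|\bar y_n| ,
\]
so the error is admissible.
\end{proof}

If the tail is long, it damps such a coordinate, but it can itself be used to cancel the big step.

\begin{lemma}[Long tail]\label{lem:long}
Let $s\in\mathbb{R}$, $|t_j|\le A$ for all $j$, and $\sum_{j=1}^n|t_j|>T$. There is a model with $m\le K$ and a run with $\phi(\bar z_j)\le Aj+C_0$ for $0\le j\le n$ and $\bar x_n=t_1+\dots+t_n$.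
\end{lemma}

This is the heart of the matter and is proved in the next two sections. We first show that the two lemmas suffice.

\begin{proof}[Proof of Proposition~\ref{prop:run}]
Cut the indices $0,\dots,N-1$ into consecutive blocks. The first block starts at $0$, and a block starting at $i$ is determined as follows.
\begin{itemize}
\item If $s_i\le A$ (an ordinary step or a negative big step), the block is $\{i\}$ and is called \emph{idle}.
\item If $s_i>A$, let $i'>i$ be the next big index, or $i'=N$ if there is none, and let $\sigma=\sum_{i<j<i'}|s_j|$. If $\sigma>T$, the block is $\{i,\dots,i'-1\}$, and Lemma~\ref{lem:long} applies to it. If $\sigma\le T$ and $i'<N$, the block is $\{i,\dots,i'\}$, and Lemma~\ref{lem:short} applies with the extra step $s'=s_{i'}$. If $\sigma\le T$ and $i'=N$, the block is $\{i,\dots,N-1\}$, it is the last one, and Lemma~\ref{lem:short} applies without the extra step. These blocks are the \emph{episodes}.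
\end{itemize}
Each episode $E$ comes with a diagonal matrix $H_E$ and with the errors $(\eta,\zeta_E)$ of the run provided by its lemma. Let $H$ be the diagonal matrix with blocks $H_E$, and write $y=(y_E)_E$. In an idle step use $\xi=0$. During the episode $E$ use the errors $(\eta,\zeta_E)$, with zero in the components $\zeta_{E'}$, $E'\ne E$.

Since $H$ is diagonal and $y_E$ starts at $0$ and receives no error before $E$, it is still $0$ when $E$ begins, at index $i$ say. By \eqref{eq:step}, during $E$ the pair $(x-x_i,y_E)$ follows exactly the run of the lemma. The other coordinates may be large, but this only helps: $\|Hy\|\ge\|H_Ey_E\|$, so the errors remain admissible, and $y^\top Hy\ge y_E^\top H_Ey_E$, so $\phi(z_k)$ is at most $x_i$ plus the progress of the lemma's run.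

We claim that $x_i\le Ai$ at the start $i$ of every block. This holds for $i=0$. An idle step gives $x_{i+1}=x_i+s_i\le x_i+A$. A long-tail episode gives $x_{i'}=x_i+\sum_{i<j<i'}s_j\le x_i+A(i'-i)$. A short-tail episode with $i'<N$ gives $x_{i'+1}=x_i$. The remaining type is not followed by another block. This proves the claim.

Now let $z_k$ be produced by a step of the block starting at $i$, so $i<k\le N$. Then $\phi(z_k)\le x_i+A(k-i)+C_0$: for an idle step because $\phi\le x$; for a long tail by Lemma~\ref{lem:long} with $j=k-i-1$; for a short tail by Lemma~\ref{lem:short}, $T\le A$, and $\phi\le x$ at the point after the extra step. Hence $\phi(z_k)\le AN+C_0\le M_\epsilon N$, and $\phi(z_0)=0$.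
\end{proof}

\section{The costate}\label{sec:costate}

Fix $s,t_1,\dots,t_n$ and $H$. To decide how to divide an error between $x$ and $y$, the adversary must know what a unit of $y$ at time $j$ is worth in terms of the final position $\bar x_n$. Suppose that along the tail the errors are linear functions of the current $y$. Since $x$ does not enter the right-hand sides of \eqref{eq:step} otherwise, $\bar x_n=\bar x_j+\langle b_j,\bar y_j\rangle+t_{j+1}+\dots+t_n$ for some vectors $b_j\in\mathbb{R}^m$ with $b_n=0$. We call $b_j$ the \emph{costate}. To find how it evolves, let $b_j$ be any vector and let $\xi_j=(\eta_j,\zeta_j)$ be the error at step $t_j$. By \eqref{eq:step},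
\begin{equation}\label{eq:onestep}
\bar x_j+\langle b_j,\bar y_j\rangle=\bar x_{j-1}+t_j+\langle b_j-t_jHb_j,\bar y_{j-1}\rangle-t_j\langle(1,b_j),\xi_j\rangle .
\end{equation}
The error acts only through $\langle(1,b_j),\xi_j\rangle$. The shortest error giving this product a value $\kappa$ is $\kappa\,(1,b_j)/(1+\|b_j\|^2)$, of norm $|\kappa|/\sqrt{1+\|b_j\|^2}$. So $\sqrt{1+\|b_j\|^2}$ is the adversary's leverage, and the long step is canceled once the leverage at time $0$ reaches $1/\epsilon$.

\begin{lemma}\label{lem:costate}
Let $b_0,\dots,b_n$ and $w_1,\dots,w_n$ in $\mathbb{R}^m$ satisfy $b_n=0$ and, for $j=n,\dots,1$,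
\begin{equation}\label{eq:rec}
b_{j-1}=b_j-t_jH(b_j+w_j),\qquad\|w_j\|\le\epsilon\sqrt{1+\|b_j\|^2}.
\end{equation}
If $1+\|b_0\|^2\ge\epsilon^{-2}$, then for every real $s$ there is a run with step sizes $s,t_1,\dots,t_n$ such that $\bar x_n=t_1+\dots+t_n$ and
\[
\phi(\bar z_j)\le t_1+\dots+t_j+b_j^\top H^{-1}b_j,\qquad0\le j\le n .
\]
\end{lemma}

\begin{proof}
Let $\Psi_j=\bar x_j+\langle b_j,\bar y_j\rangle$. At the first step use $\xi_0=(\eta_0,\zeta_0)=(1,b_0)/(1+\|b_0\|^2)$, which has norm $(1+\|b_0\|^2)^{-1/2}\le\epsilon$ and is admissible. The step starts at the origin, so $\bar x_0=s-s\eta_0$, $\bar y_0=-s\zeta_0$, and $\Psi_0=s-s\langle(1,b_0),\xi_0\rangle=0$.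

At step $t_j$ put $p=H\bar y_{j-1}$ and use $\xi_j=\langle w_j,p\rangle\,(1,b_j)/(1+\|b_j\|^2)$. Its norm is $|\langle w_j,p\rangle|/\sqrt{1+\|b_j\|^2}\le\epsilon\|p\|$ by the Cauchy--Schwarz inequality and \eqref{eq:rec}, so it is admissible. Moreover $\langle(1,b_j),\xi_j\rangle=\langle Hw_j,\bar y_{j-1}\rangle$, so \eqref{eq:onestep} becomes
\[
\Psi_j=\bar x_{j-1}+t_j+\langle b_j-t_jH(b_j+w_j),\bar y_{j-1}\rangle=\Psi_{j-1}+t_j .
\]
Hence $\Psi_j=t_1+\dots+t_j$, and $\bar x_n=\Psi_n$ because $b_n=0$. Finally, $\|\frac12H^{1/2}y+H^{-1/2}b\|^2\ge0$ means $-\langle b,y\rangle\le\frac14y^\top Hy+b^\top H^{-1}b$, and $\bar x_j=\Psi_j-\langle b_j,\bar y_j\rangle$.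
\end{proof}

The step $s$ has disappeared from the problem. At intermediate times $\bar x_j$ may be comparable to $s$, but the identity for $\Psi_j$ then forces $\bar y_j$ to be large as well, and the last inequality turns this into a bound on the progress that does not involve $s$. Lemma~\ref{lem:long} now follows from a statement about the backward recursion \eqref{eq:rec} alone, since $t_1+\dots+t_j\le Aj$.

\begin{lemma}\label{lem:growth}
If $|t_j|\le A$ for all $j$ and $\sum_{j=1}^n|t_j|>T$, then there are $m\le K$, a matrix $H=\operatorname{diag}(\mu_1,\dots,\mu_m)$ with $\mu_\ell\in(0,\frac12]$, and a solution of \eqref{eq:rec} with $b_n=0$ such that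
\[
\text{\rm(i)}\quad1+\|b_0\|^2\ge\epsilon^{-2},\qquad\qquad\text{\rm(ii)}\quad b_j^\top H^{-1}b_j\le C_0\ \text{ for }0\le j\le n .
\]
\end{lemma}

\section{Growth of the costate across curvature scales}\label{sec:cascade}

One coordinate is not enough when the steps are short. Let $m=1$, suppose that $u_j=\mu t_j\in[0,1]$ for all $j$, and let $\beta^*=\epsilon/\sqrt{1-\epsilon^2}$, the positive solution of $\beta=\epsilon\sqrt{1+\beta^2}$. If $|b_j|\le\beta^*$, then \eqref{eq:rec} gives $|b_{j-1}|\le(1-u_j)\beta^*+u_j\epsilon\sqrt{1+\beta^{*2}}=\beta^*$. So $1+b_0^2\le1/(1-\epsilon^2)$, and (i) fails whenever $\epsilon<1/\sqrt2$. The coordinate relaxes toward the level $|w_j|$ at which it is driven, and saturates.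

The way out is that the permitted level $\epsilon\sqrt{1+\|b_j\|^2}$ depends on all coordinates, while each coordinate relaxes on its own scale: coordinate $\ell$ changes appreciably only over steps of total length about $1/\mu_\ell$. Let $S_j=|t_1|+\dots+|t_j|$, with $S_0=0$. Going backward from $j=n$, a coordinate with $1/\mu_\ell$ much larger than $S_j$ is nearly frozen for the remaining time and keeps what it has gained. Meanwhile a coordinate of higher curvature still has time to relax, and it is driven at a level raised by the frozen ones. Each new scale multiplies $1+\|b\|^2$ by a fixed factor larger than $1$, and $K$ scales reach $\epsilon^{-2}$. Read forward in time, the long step excites all coordinates; the gradient of the most curved one pays first for errors that reduce $x$ and feed the flatter coordinates; then the next one takes over.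

This plan needs windows of steps whose cumulative lengths grow geometrically. It can fail only if a single step jumps over a scale, and such a step does the whole job alone, as in Section~\ref{sec:two}.

\begin{proof}[Proof of Lemma~\ref{lem:growth}]
\emph{Case 1: some $j$ has $|t_j|\ge\rho\max(1,S_{j-1})$.} Use one coordinate with $\mu=\frac1{2\max(1,S_{j-1})}\le\frac12$. Let $w_j=\epsilon$ and $w_l=0$ for $l\ne j$; these satisfy the bound in \eqref{eq:rec}. Then $b_l=0$ for $l\ge j$, and $|b_{j-1}|=\mu\epsilon|t_j|$ lies between $\frac12\rho\epsilon$ and $\mu\epsilon A$. For $l<j$ we have $b_{l-1}=(1-\mu t_l)b_l$ with $\sum_{l<j}\mu|t_l|=\mu S_{j-1}\le\frac12$. By \eqref{eq:prod}, $|b_0|\ge\frac14\rho\epsilon=1/\epsilon$, which gives (i), and $|b_l|\le e^{1/2}\mu\epsilon A$ for all $l$, so $b_l^2/\mu\le e\mu A^2\le2A^2\le C_0$, which is (ii).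

\medskip
\emph{Case 2: $|t_j|<\rho\max(1,S_{j-1})$ for all $j$.}

\emph{Windows and curvatures.} For $0\le\ell\le K$ let $j_\ell=\min\{j:S_j\ge Q^\ell\}$. It exists because $S_n>T=Q^K$, and $j_\ell\ge1$ because $S_0=0$. Since $S_{j_\ell-1}<Q^\ell$ and $Q^\ell\ge1$, we have $|t_{j_\ell}|<\rho Q^\ell$, and therefore
\[
Q^\ell\le S_{j_\ell}<(1+\rho)Q^\ell<Q^{\ell+1}.
\]
In particular $j_0<j_1<\dots<j_K$. Take $m=K$, the curvatures $\mu_\ell=\frac1{2(1+\rho)Q^{\ell-1}}\le\frac12$, and the disjoint windows $W_\ell=\{j:j_{\ell-1}<j\le j_\ell\}$ for $1\le\ell\le K$. Then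
\begin{equation}\label{eq:scales}
\mu_\ell S_{j_{\ell-1}}\le\tfrac12,\qquad\sum_{j\in W_\ell}\mu_\ell|t_j|\ge1,\qquad\mu_\ell S_{j_\ell}\le\tfrac Q2 .
\end{equation}
The first and third bounds come from $S_{j_\ell}<(1+\rho)Q^\ell$. The second is the reason for the value of $Q$: the sum is $\mu_\ell(S_{j_\ell}-S_{j_{\ell-1}})\ge\mu_\ell Q^{\ell-1}(Q-(1+\rho))=1$. In words, coordinate $\ell$ is nearly frozen on the steps before $W_\ell$, has time to relax in $W_\ell$, and cannot blow up. See Figure~\ref{fig:windows}.

\begin{figure}[ht]
\centering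
\begin{tikzpicture}[x=1.9cm,y=0.75cm]
\foreach \p/\q in {0/0,1/j_0,2/j_1,3/j_2,4/j_3,5/n}
  {\draw[gray] (\p,0.5)--(\p,3.5); \node[below] at (\p,0.5) {$\q$};}
\foreach \p in {1,2,3}
  {\draw (0,4-\p)--(\p,4-\p);
   \draw[line width=2.5pt] (\p,4-\p)--(\p+1,4-\p);
   \draw[dotted,thick] (\p+1,4-\p)--(5,4-\p);
   \node[left] at (0,4-\p) {$\ell=\p$};
   \node at (\p+0.5,3.9) {$W_\p$};}
\draw[->] (5,-0.6)--(0,-0.6) node[midway,below] {direction of the recursion};
\end{tikzpicture}
\caption{The costate coordinates $b_{j,\ell}$ as functions of the step index $j$, for $K=3$ scales with curvatures $\mu_1>\mu_2>\mu_3$. The recursion runs from $j=n$ down to $j=0$. Coordinate $\ell$ is zero (dotted) until the window $W_\ell$, is driven in $W_\ell$ (thick), and afterward keeps at least half of its size (thin), which raises the level at which the next coordinates may be driven.}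
\label{fig:windows}
\end{figure}

\emph{Choice of $w_j$.} Write $b_{j,\ell}$ for coordinate $\ell$ of $b_j$. Put $w_j=0$ if $j$ lies in no window. For $j\in W_\ell$ let $w_j$ be a multiple of the $\ell$-th basis vector, of norm $\epsilon P_\ell$, where
\[
\beta_r=|b_{j_{r-1},r}|\quad(1\le r\le K),\qquad P_\ell=\Big(1+\tfrac14\sum_{r>\ell}\beta_r^2\Big)^{1/2}\quad(0\le\ell\le K).
\]
Thus $\beta_r$ is the size of coordinate $r$ when the recursion leaves $W_r$, and $P_K=1$. The definition is not circular: for $r>\ell$ we have $j_{r-1}\ge j_\ell$, so $P_\ell$ is known when the recursion enters $W_\ell$. With $u_j=\mu_\ell t_j$, coordinate $\ell$ of \eqref{eq:rec} reads $b_{j-1,\ell}=(1-u_j)b_{j,\ell}-u_jw_{j,\ell}$, and we choose the sign of $w_j$ so that the two terms do not have opposite signs: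
\begin{equation}\label{eq:drive}
|b_{j-1,\ell}|=|1-u_j|\,|b_{j,\ell}|+|u_j|\,\epsilon P_\ell,\qquad j\in W_\ell .
\end{equation}
Outside $W_\ell$ coordinate $\ell$ is not driven. So $b_{j,\ell}=0$ for $j\ge j_\ell$, and $b_{j-1,\ell}=(1-\mu_\ell t_j)b_{j,\ell}$ for $j\le j_{\ell-1}$.

\emph{The bound on $w_j$.} By \eqref{eq:prod} and the first bound in \eqref{eq:scales},
\begin{equation}\label{eq:frozen}
|b_{j,r}|\ge\tfrac12\beta_r\qquad\text{for }0\le j\le j_{r-1}.
\end{equation}
If $j\in W_\ell$ and $r>\ell$, then $j\le j_\ell\le j_{r-1}$. Hence $P_\ell^2\le1+\sum_{r>\ell}b_{j,r}^2\le1+\|b_j\|^2$, which is the inequality in \eqref{eq:rec}.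

\emph{Growth.} Fix $\ell$, let $a=\epsilon P_\ell$ and $v_j=|b_{j,\ell}|$, and write $(\cdot)^+$ for the positive part. We follow the deficit $(a-v_j)^+$ through $W_\ell$. If $|u_j|\le1$, then \eqref{eq:drive} and $|1-u_j|\ge1-|u_j|$ give $a-v_{j-1}\le(1-|u_j|)(a-v_j)$. If $|u_j|>1$, then $v_{j-1}\ge|u_j|a>a$ and the deficit vanishes. In both cases $(a-v_{j-1})^+\le e^{-|u_j|}(a-v_j)^+$. The deficit is $a$ at $j=j_\ell$, so the second bound in \eqref{eq:scales} gives $a-\beta_\ell\le a/e$, and $\beta_\ell\ge\frac12\epsilon P_\ell$. Therefore
\[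
P_{\ell-1}^2=P_\ell^2+\tfrac14\beta_\ell^2\ge\Big(1+\frac{\epsilon^2}{16}\Big)P_\ell^2 .
\]
By \eqref{eq:frozen} with $j=0$ and the definition of $K$,
\[
1+\|b_0\|^2\ge1+\tfrac14\sum_{r=1}^K\beta_r^2=P_0^2\ge\Big(1+\frac{\epsilon^2}{16}\Big)^K\ge\epsilon^{-2},
\]
which is (i).

\emph{Boundedness.} For $j\in W_\ell$, \eqref{eq:drive} gives $v_{j-1}+a\le(1+|u_j|)(v_j+a)$, and for $j\le j_{\ell-1}$ we have $v_{j-1}\le(1+\mu_\ell|t_j|)v_j$. Starting from $v_{j_\ell}=0$ and using the third bound in \eqref{eq:scales}, we get $v_j\le e^{\mu_\ell S_{j_\ell}}a\le e^{Q/2}P_\ell$ for all $j$. In particular $\beta_\ell\le e^{Q/2}P_\ell$, so $P_{\ell-1}^2\le(1+e^Q)P_\ell^2$, and $P_\ell^2\le(1+e^Q)^K$ for all $\ell$. Since $1/\mu_\ell\le2(1+\rho)Q^K$,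
\[
b_j^\top H^{-1}b_j=\sum_{\ell=1}^K\frac{b_{j,\ell}^2}{\mu_\ell}\le K\,e^Q(1+e^Q)^K\cdot2(1+\rho)Q^K\le C_0 ,
\]
which is (ii).
\end{proof}

Lemmas~\ref{lem:costate} and~\ref{lem:growth} give Lemma~\ref{lem:long}. This completes the proof of Proposition~\ref{prop:run}, and with it of Theorems~\ref{thm:grad} and~\ref{thm:value}.

\section{The role of the hypotheses}\label{sec:hyp}

\emph{The level $\epsilon$.} The constants $\rho$, $Q$ and $K$ tend to infinity as $\epsilon\to0$. For $\epsilon=0$ a run has $y_k=0$ and $x_N=\sum_is_i$, so Proposition~\ref{prop:run} fails and the argument says nothing about exact gradients. For $\epsilon\ge1$ the vectors $g_i=0$ are admissible and the method need not move at all.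

\emph{Relative error.} The proof needs a budget that grows with the gradient. If the bound in \eqref{eq:step} were $\|\xi\|\le\epsilon$, every positive step $s$ would increase $x$ by at least $(1-\epsilon)s$, and no step could be undone in this way.

\emph{Steps fixed in advance.} The type of an episode, the curvatures $\mu_\ell$ and the costate all depend on steps that come later than the long step, and the error $\xi_0$ in Lemma~\ref{lem:costate} depends on $b_0$, hence on the whole tail. The proof therefore does not cover step sizes that are chosen from the observed vectors $g_i$.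

\emph{Dimension.} The identity $\Psi_0=0$ uses coordinates that vanish when the long step is taken, so each episode has its own. There are at most $N$ episodes with at most $K$ coordinates each, so the instances have $d\le1+KN$. The proof uses the freedom to let $d$ grow with $N$.

\begin{thebibliography}{9}

\bibitem{BC}
Bauschke and Combettes, \emph{Convex Analysis and Monotone Operator Theory}.

\bibitem{Kamri}
Yassine Kamri, Julien M. Hendrickx, Fran\c{c}ois Glineur, \emph{Numerical Design of Optimized First-Order Algorithms}, arXiv:2507.20773 (2025).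

\bibitem{Vernimmen}
Vernimmen et al., Theorem 2.3.

\end{thebibliography}
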